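# A Kähler family of complex tori with pairwise orthogonal generic fibres

## 1. Compact complex spaces as a first-order structure

Complex spaces are reduced. An analytic subset of a complex space is a closed subset that is locally the zero set of finitely many holomorphic functions.

**Definition 1 (Fujiki's class).** $\mathcal C$ is the class of compact complex spaces that are holomorphic (equivalently, meromorphic) images of compact Kähler manifolds.

Example. A complex torus $V/\Lambda$ ($V$ a finite-dimensional complex vector space, $\Lambda$ a lattice) belongs to $\mathcal C$: a constant positive $(1,1)$-form on $V$ descends to a Kähler form.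

**Definition 2 (the structure).** We also write $\mathcal C$ for the many-sorted structure with one sort for each irreducible space $M$ in the class and one predicate for each analytic subset of each finite product $M_1\times\cdots\times M_n$ of sorts.

Example. If $A$ is a complex torus, the graph of addition is an analytic subset of $A\times A\times A$, so the group law of $A$ is definable. If $a$ is a point of a sort, $\{a\}$ is analytic, so $a\in\operatorname{dcl}(\emptyset)$: all points of $\mathcal C$ are named.

The theory $\operatorname{Th}(\mathcal C)$ is known to have finite Morley rank, so it is stable. We also use quantifier elimination.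

**Fact QE (Zilber).** In $\mathcal C$ every definable set is a Boolean combination of analytic sets, that is, a finite union of sets $Z\setminus Z'$ with $Z,Z'$ analytic.

Example. An analytic subset of a compact connected Riemann surface $S$ is finite or equal to $S$. By QE every definable subset of $S$ in $\mathcal C$ is finite or cofinite.

Fix a saturated model $\mathcal C'$ with $\mathcal C\preceq\mathcal C'$. For a definable set $D$ write $D(\mathcal C)$ and $D(\mathcal C')$ for its points in the two models; points of $\mathcal C$, and analytic sets of $\mathcal C$, are called standard. Since $\mathcal C\subseteq\operatorname{dcl}(\emptyset)$ is an elementary submodel,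
$$\operatorname{acl}^{eq}(\emptyset)\subseteq\operatorname{acl}^{eq}(\mathcal C)=\mathcal C^{eq}\subseteq\operatorname{dcl}^{eq}(\emptyset). \tag{1}$$

**Definition 3 (generic points).** A point $s\in M(\mathcal C')$ of an irreducible $M$ is generic in $M$ if it lies in no proper standard analytic subset of $M$.

Example. In a compact connected Riemann surface $S$ the generic points are exactly the nonstandard ones, because a finite standard set $T$ satisfies $T(\mathcal C')=T(\mathcal C)$.

Generic points exist by saturation, since an irreducible $M$ is not a finite union of proper analytic subsets. By QE all generic points of $M$ have the same type over $\emptyset$, and by (1) the same strong type. If $(s,s')$ is generic in $S\times S$, then $s$ and $s'$ are generic in $S$: if $s\in T\subsetneq S$, then $(s,s')\in T\times S\subsetneq S\times S$.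

**Definition 4 (strongly minimal sets).** A set $D$ definable in $\mathcal C'$ is strongly minimal if it is infinite and each of its subsets definable with parameters in $\mathcal C'$ is finite or cofinite.

To pass from "finite" in $\mathcal C$ to "finite" in $\mathcal C'$ one needs a uniform bound, which geometry provides. For $W\subseteq X\times M$ write $W_e=\{x:(x,e)\in W\}$.

**Lemma 1 (uniform bound).** Let $f:X\to S$ be a holomorphic map of compact complex spaces, with fibres $X_u$, let $M$ be a compact complex space and $W\subseteq X\times M$ an analytic subset. There is $k_0$ such that for all $u\in S$, $e\in M$ the set $W_e\cap X_u$ has at most $k_0$ connected components.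

Proof. The sets $W_e\cap X_u$ are the fibres of the proper map $W\to S\times M$, $(x,e)\mapsto(f(x),e)$. By Stein factorization this map is a map with connected fibres followed by a finite map of compact spaces. The cardinality of the fibres of the finite map is bounded, by compactness. $\square$

Example. A compact connected Riemann surface $S$ is strongly minimal. Every subset definable with parameters is, by QE, a Boolean combination of sets $W_e$ with $W\subseteq S\times M$ standard analytic and $e\in M(\mathcal C')$. In $\mathcal C$, each $W_e$ is $S$ or finite, and in the second case $|W_e|\le k_0$ by Lemma 1 applied to the map from $S$ to a point. "For all $e$, $W_e=S$ or $|W_e|\le k_0$" is a first-order statement, so it holds in $\mathcal C'$.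

## 2. Forking, orthogonality and nonmultidimensionality

Let $T$ be a complete stable theory and $\bar M$ a saturated model. "$a$ is independent from $C$ over $A$" means that $\operatorname{tp}(a/A\cup C)$ does not fork over $A$; otherwise $a$ forks with $C$ over $A$. A type over $A$ is stationary if it has exactly one nonforking extension to each larger set $C$; for stationary $p$ this extension is written $p|C$. The strong type $stp(a)$ is the type of $a$ over $\operatorname{acl}^{eq}(\emptyset)$. We use these textbook facts, the ones on rank when the $U$-ranks involved are finite.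

1. Independence is symmetric and transitive, and nonforking extensions exist. If $a\in\operatorname{acl}(A)$, then $a$ is independent from every set over $A$. Types over models are stationary.
2. $a$ is independent from $C$ over $A$ if and only if $U(a/AC)=U(a/A)$; and $U(a/A)=0$ if and only if $a\in\operatorname{acl}(A)$.
3. $U(ab/A)=U(a/Ab)+U(b/A)$. In particular, if $b\in\operatorname{acl}(Aa)$, then $U(b/A)\le U(a/A)$.
4. $U$-rank is at most Morley rank. So in $\operatorname{Th}(\mathcal C)$ all types of finite tuples have finite $U$-rank.

If $D$ is strongly minimal and definable over $s$, there is exactly one nonalgebraic type over $s$ containing $D$, its generic type. It is stationary of $U$-rank $1$, and for $C\ni s$ a realization $a$ is independent from $C$ over $s$ if and only if $a\notin\operatorname{acl}(C)$.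

**Definition 5 (nonorthogonality).** Stationary types $p\in S(A)$, $q\in S(B)$ over small sets are nonorthogonal if there are $C\supseteq A\cup B$ and realizations $a$ of $p$, $b$ of $q$ such that (i) $a$ is independent from $C$ over $A$ and $b$ is independent from $C$ over $B$; (ii) $a$ forks with $b$ over $C$. Otherwise they are orthogonal, $p\perp q$.

Two remarks. First, $C$ may be taken to be a small model. Choose a small model $N$ with $C\subseteq N^{eq}$ and $N$ independent from $ab$ over $C$. By transitivity (i) holds with $N$. If $a$ were independent from $b$ over $N$, then, as $a$ is independent from $N$ over $C$, it would be independent from $Nb$ over $C$, against (ii). Second, if $U(a/C)=1$ and $a$ forks with $b$ over $C$, then $U(a/Cb)=0$, so $a\in\operatorname{acl}(Cb)$. Hence for generic types of strongly minimal sets nonorthogonality means that for some $C$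
$$a\notin\operatorname{acl}(C),\quad b\notin\operatorname{acl}(C),\quad a\in\operatorname{acl}(Cb),\quad b\in\operatorname{acl}(Ca). \tag{2}$$

**Definition 6 (nonorthogonality to a set; nonmultidimensional theories).** A stationary type $p\in S(A)$ is nonorthogonal to a set $B$ if it is nonorthogonal to some complete type over $\operatorname{acl}(B)$. The theory $T$ is nonmultidimensional if every stationary nonalgebraic type is nonorthogonal to $\emptyset$.

Equivalently: whenever $p(x,a)$ is a stationary nonalgebraic type, with domain enumerated by the possibly infinite tuple $a$, and $stp(a')=stp(a)$, then $p(x,a)$ is nonorthogonal to $p(x,a')$.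

Example (nonmultidimensional). Algebraically closed fields of a fixed characteristic. Let $p\in S(A)$ be stationary and nonalgebraic, realized by $a=(a_1,\dots,a_n)$. Some coordinate $b=a_j$ is not in $\operatorname{acl}(A)$. Then $b$ realizes the transcendental type over $\emptyset$ (over $\operatorname{acl}(\emptyset)$, in fact), and is independent from $A$ over $\operatorname{acl}(\emptyset)$. Since $b\in\operatorname{dcl}(a)\setminus\operatorname{acl}(A)$, $a$ forks with $b$ over $A$. With $C=A\cup\operatorname{acl}(\emptyset)$, where $\operatorname{acl}(\emptyset)$ adds nothing to algebraic closures (and $a$ is independent from $C$ over $A$ because $C\subseteq\operatorname{acl}(A)$), this is nonorthogonality to $\emptyset$.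

Example (not nonmultidimensional). Let $T$ say that $E$ is an equivalence relation with infinitely many classes, all infinite. It has quantifier elimination and $\operatorname{acl}(Y)=Y$ for sets $Y$ of elements of the home sort. Let $p_s$ be the type over $s$ given by "$xEs$, $x\ne s$"; it is the generic type of a strongly minimal set. Let $s,s'$ lie in different classes. By QE the $\emptyset$-definable equivalence relations on elements are equality, $E$ and the trivial relation; only the last has finitely many classes, so $stp(s)=stp(s')$. If $p_s,p_{s'}$ were nonorthogonal, (2) would give, with $C$ a model, $a\in\operatorname{acl}(Cb)=C\cup\{b\}$ and $a\notin C$, so $a=b$; but $aEs$ and $bEs'$. So $p_s\perp p_{s'}$.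

The theory in this example has Morley rank $2$. Finite rank alone does not prevent a family of pairwise orthogonal strongly minimal sets.

## 3. Complex tori, subtori, isogenies

Write a complex torus as $A=V/\Lambda$ with $V=\Lambda\otimes\mathbb R$ a real vector space carrying a complex structure $J$, $J^2=-1$. Then $V_{\mathbb C}=V^{1,0}\oplus V^{0,1}$, the eigenspaces of $J$ for $\sqrt{-1}$ and $-\sqrt{-1}$.

**Definition 7 (subtori, simple tori, isogenies, abelian varieties).** Subtori of $A$ correspond to rational subspaces $W\subseteq\Lambda_{\mathbb Q}$ with $JW_{\mathbb R}=W_{\mathbb R}$. The torus is simple if it is nonzero and its only subtori are $0$ and $A$. An isogeny is a surjective homomorphism of tori with finite kernel; it induces a $\mathbb Q$-isomorphism of the rational lattices commuting with the complex structures, and being isogenous is an equivalence relation. An abelian variety is a projective complex torus. A nonzero abelian variety carries a nonzero rational alternating form $E$ on $\Lambda_{\mathbb Q}$ with $E(Jx,Jy)=E(x,y)$ (a Riemann form); we call such an $E$ $J$-invariant.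

Example (isogeny). For $\operatorname{Im}t>0$ the identity of $\mathbb C$ induces an isogeny $\mathbb C/(\mathbb Z+2t\mathbb Z)\to\mathbb C/(\mathbb Z+t\mathbb Z)$ with kernel of order $2$.

Example (a simple nonalgebraic torus). Let $\Lambda\subset\mathbb C^2$ be generated by the columns $\lambda_1,\dots,\lambda_4$ of $(I\mid\tau)$, where $\tau\in M_2(\mathbb C)$ has entries algebraically independent over $\mathbb Q$ and $\operatorname{Im}\tau$ is invertible; such $\tau$ exist because tuples with algebraically independent entries are dense in $\mathbb C^4$. The $2\times2$ minors $p_{kl}$ of $(I\mid\tau)$ are, up to sign, $1,\tau_{11},\tau_{12},\tau_{21},\tau_{22},\det\tau$, so they are linearly independent over $\mathbb Q$. If $w=\sum m_k\lambda_k$, $w'=\sum n_k\lambda_k$ span a rational plane giving a one-dimensional subtorus, then $w,w'$ are proportional over $\mathbb C$, so $\sum_{k<l}(m_kn_l-m_ln_k)p_{kl}=0$, hence $m_kn_l=m_ln_k$ for all $k,l$: contradiction. If $E=\sum_{k<l}E_{kl}\,dx_k\wedge dx_l$ is a rational $J$-invariant form, it is of type $(1,1)$, so $E\wedge dz_1\wedge dz_2=0$. As $dz_1\wedge dz_2=\sum p_{kl}\,dx_k\wedge dx_l$, this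 reads $E_{12}p_{34}-E_{13}p_{24}+E_{14}p_{23}+E_{23}p_{14}-E_{24}p_{13}+E_{34}p_{12}=0$, so $E=0$. The torus is simple and not an abelian variety.

**Fact (Ueno, LNM 439, Thm 10.9).** If $Y$ is an irreducible closed analytic subset of a complex torus $A$, there is a subtorus $A_1\subseteq A$ with $Y+A_1=Y$ such that $Y/A_1\subseteq A/A_1$ is an algebraic variety.

**Lemma 2.** In this situation $Q=Y/A_1$ lies in a translate of a subtorus of $A/A_1$ that is an abelian variety.

Proof. Translate so that $0\in Q$. Let $D_r$ be the image of $Q^r\times Q^r$ under $(x,y)\mapsto\sum x_i-\sum y_i$. It is an irreducible analytic set by Remmert's theorem, and $D_r\subseteq D_{r+1}$ because $0\in Q$. Dimensions are bounded, and an irreducible analytic set contained in an irreducible one of the same dimension equals it, so $D_r=D$ for all large $r$, and $D\supseteq Q$. Since $D_r+D_r=D_{2r}$ and $-D_r=D_r$, $D$ is a compact analytic subgroup. A group is homogeneous, so $D$ is smooth; being irreducible it is connected. So $D$ is a subtorus. It is the image of a Moishezon space, so it is Moishezon; a Kähler Moishezon manifold is projective. $\square$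

## 4. Conjecture II and three theorems on families of tori

The source of the problem is Rahim Moosa and Anand Pillay, "Model theory and Kaehler geometry", arXiv:math/0702468 (2007). For the structure $\mathcal A$ of all compact complex spaces, nonmultidimensionality is known to fail. For Fujiki's class the source states:

**Conjecture II.** $\operatorname{Th}(\mathcal C)$ is nonmultidimensional.

In plain words: can a family $X\to S$ in $\mathcal C$ have fibres over generic $s$ that share nothing with anything defined over $\emptyset$, or even nothing with each other? The conjecture says no. It is false, and the main results are these.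

**Theorem A.** For every integer $d\ge2$ there are a compact Kähler manifold $X$ and a holomorphic submersion $f:X\to S$ onto a compact Riemann surface, whose fibres are complex tori of dimension $2d$, such that in a saturated $\mathcal C'\models\operatorname{Th}(\mathcal C)$:

1. if $s\in S(\mathcal C')$ is generic, then $X_s=f^{-1}(s)$ is strongly minimal; let $p_s\in S(\{s\})$ be its generic type;
2. if $(s,s')$ is generic in $S\times S$, then $stp(s)=stp(s')$ and $p_s$ is orthogonal to $p_{s'}$.

**Theorem B.** For generic $s$, the stationary nonalgebraic type $p_s$ is orthogonal to $\emptyset$.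

Theorem B refutes Conjecture II directly by Definition 6; Theorem A refutes it through the equivalent form. The case $d=2$ suffices, so fibres of dimension $4$ are enough. The next theorem says that $4$ is minimal for such families of tori; it is not used for the disproof.

**Theorem C.** Let $f:X\to S$ be a surjective holomorphic map, $X$ a compact Kähler manifold, $S$ an irreducible reduced compact complex space, $S^\circ\subseteq S$ a nonempty smooth Zariski-open subset over which $f$ is smooth with all fibres complex tori of dimension $g\le3$. If some fibre $A_{s_0}$, $s_0\in S^\circ$, is simple and not projective, then all fibres over $S^\circ$ are isomorphic.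

## 5. Product families and projective families are tied to the empty set

Two simple cases show what a counterexample must avoid.

Products. Let $X=S\times E$ with $S,E$ compact connected Riemann surfaces and $f$ the projection. Let $s$ be generic, $b\in E\setminus\operatorname{acl}(s)$, $a=(s,b)\in X_s$. Then $a$ realizes the generic type $p_s$ of $X_s=\{s\}\times E$, $b$ realizes the generic type of $E$ over $\emptyset$ and is independent from $s$, and $a,b$ are interdefinable over $s$ but not in $\operatorname{acl}(s)$. So $p_s$ is nonorthogonal to $\emptyset$. A counterexample must have fibres that vary.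

Projective total space. Variation is not enough. Let $X\subseteq\mathbb P^n$ be projective and $p\in S(A)$ a stationary nonalgebraic type of an element of $X$, realized by $a$. Choose $i$ with $x_i(a)\ne0$. If all $(x_j/x_i)(a)$, viewed as elements of the sort $\mathbb P^1$, were in $\operatorname{acl}(A)$, then $a\in\operatorname{acl}(A)$. So some $b=(x_j/x_i)(a)$ is not in $\operatorname{acl}(A)$. Since $\mathbb P^1$ is strongly minimal, $b$ realizes its generic type over $\emptyset$ and is independent from $A$ over $\emptyset$, and $b\in\operatorname{dcl}(a)\setminus\operatorname{acl}(A)$ gives that $a$ forks with $b$ over $A$. Hence $p$ is nonorthogonal to $\emptyset$, however much the family moves. A counterexample must be nonalgebraic.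

## 6. Two-dimensional tori cannot move in a compact Kähler family

The sensible first attempt is now clear. Section 3 gave two-dimensional tori that are simple and nonalgebraic, and they depend on the parameter $\tau$. One would like a compact Kähler family with such fibres. This section shows exactly what stops it.

Let $f:X\to S$, $S^\circ$, $s_0$ be as in Theorem C, with $g$ arbitrary for the moment. $S^\circ$ is connected since $S$ is irreducible. Put $\Lambda_s=H_1(A_s,\mathbb Z)$, a local system on $S^\circ$, and $V=\Lambda\otimes\mathbb R$, $V_{\mathbb C}=V^{1,0}_s\oplus V^{0,1}_s$, with $J_s$ the complex structure on $V_s$. The subspace $V_s^{0,1}$ is the annihilator of $H^{1,0}(A_s)\subset H^1(A_s,\mathbb C)=V_{\mathbb C}^*$, so it varies holomorphically with $s$, and $A_s\cong V_{\mathbb C}/(V_s^{0,1}+\Lambda_s)$ after a choice of origin. "Flat" means locally constant for the local system. If $V^{0,1}_s$ is flat, parallel transport along paths identifies all pairs $(\Lambda_s,V_s^{0,1})$, so all fibres over $S^\circ$ are isomorphic. Recall $H^2(A_s,\mathbb C)=\Lambda^2V_{\mathbb C}^*$.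

**Lemma 3 (flat forms).** If $A_{s_0}$ is not projective, there are

1. a nonzero flat, monodromy-invariant $\sigma\in\Lambda^2V_{\mathbb C}^*$ of type $(2,0)$ at every $s\in S^\circ$;
2. a flat, monodromy-invariant real $\omega\in\Lambda^2V^*$ of type $(1,1)$ at every $s$ and positive for each $J_s$.

Proof. Classes on $X$ restrict to flat invariant sections of $H^2(A_s,\mathbb C)$. For $\omega$ restrict the Kähler class of $X$; averaging over translations represents it by a constant positive form. For $\sigma$, let $\mathcal T$ be the image of $H^2(X,\mathbb Q)\to H^2(A_{s_0},\mathbb Q)$. Restriction respects types, so $\mathcal T$ is a sub-Hodge structure and $\mathcal T^{2,0}$ is the image of $H^{2,0}(X)$. Suppose $\mathcal T^{2,0}=0$. Then $\mathcal T_{\mathbb R}$ consists of classes of type $(1,1)$ and contains a Kähler class. Positivity is an open condition on real $(1,1)$-forms, and $\mathcal T$ is dense in $\mathcal T_{\mathbb R}$, so some rational class in $\mathcal T$ is Kähler, and $A_{s_0}$ is projective by Kodaira's theorem: contradiction. So some holomorphic $2$-form on $X$ restricts to a nonzero class $\sigma$ on $A_{s_0}$. It restricts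 to type $(2,0)$ on every fibre, and being flat and nonzero at one point of the connected $S^\circ$ it is nowhere zero. $\square$

**Theorem C for $g\le2$.** For $g=1$ the torus $A_{s_0}$ is an elliptic curve, hence projective, so the hypothesis never holds. For $g=2$ let $N\subset V_{\mathbb C}$ be the radical of $\sigma$; it is flat. As $\sigma$ vanishes when one argument is in $V^{0,1}_s$ and has rank $2$ on the plane $V_s^{1,0}$, we have $N=V^{0,1}_s$. So $V^{0,1}_s$ is flat and all fibres are isomorphic. $\square$

So the first attempt dies at one point: a non-projective fibre in a Kähler family forces a flat $(2,0)$-form, and in dimension two its radical is the whole moving object $V_s^{0,1}$. In higher dimension the radical is $V^{0,1}_s\oplus K_s$ with $K_s\subseteq V_s^{1,0}$, and there is room. This suggests looking for a lattice $\Lambda$ with a monodromy-stable real splitting $\Lambda_{\mathbb R}=V_1\oplus V_2$, where the complex structure is constant on $V_1$ and moves on $V_2$. If $V_2$ were rational, it would give a subtorus and the fibres would not be simple. So the splitting has to be irrational, while the monodromy preserves both the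 lattice and the splitting. A number field with several real embeddings produces such splittings, and a quaternion algebra over it produces the group.

## 7. A quaternion algebra with one indefinite real place

Let $F$ be a totally real field of degree $d\ge2$ with embeddings $\tau_1,\dots,\tau_d:F\to\mathbb R$ and ring of integers $\mathcal O_F$. Such fields exist for every $d$: take a prime $p\equiv1$ mod $2d$; the maximal real subfield of the $p$-th cyclotomic field is totally real and cyclic of degree $(p-1)/2$, a multiple of $d$, so it has a subfield of degree $d$. Choose $\alpha\in\mathcal O_F$ with $\tau_\nu(\alpha)<0$ for $\nu<d$ and $\tau_d(\alpha)>0$. This is possible: $F$ is dense in $F\otimes_{\mathbb Q}\mathbb R=\mathbb R^d$, and multiplying by a positive integer brings an element into $\mathcal O_F$ without changing signs. For $d=2$ one may take $F=\mathbb Q(\sqrt2)$, $\alpha=\sqrt2$, $\tau_1(\sqrt2)=-\sqrt2$, $\tau_2(\sqrt2)=\sqrt2$.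

**Definition 8 (the algebra).** $B=F\oplus Fi\oplus Fj\oplus Fk$ with $i^2=-1$, $j^2=\alpha$, $k=ij=-ji$. For $b=x_0+x_1i+x_2j+x_3k$ put $\bar b=x_0-x_1i-x_2j-x_3k$, $\operatorname{trd}b=b+\bar b=2x_0$ and $\operatorname{nrd}b=b\bar b=x_0^2+x_1^2-\alpha x_2^2-\alpha x_3^2$. Put $B^0=\{\operatorname{trd}=0\}$ and $\mathcal O=\mathcal O_F+\mathcal O_Fi+\mathcal O_Fj+\mathcal O_Fk$.

Example. If $\alpha$ is replaced by a negative real number and $F$ by $\mathbb R$, then $i$ and $j/\sqrt{|\alpha|}$ are the usual generators of the Hamilton quaternions $\mathbb H$, $\operatorname{nrd}b=|b|^2$ and $\operatorname{trd}b=2\operatorname{Re}b$. If $\alpha>0$ is real, $i=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, $j=\sqrt\alpha\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ satisfy the relations and give $M_2(\mathbb R)$, with $\operatorname{nrd}=\det$ and $\operatorname{trd}=\operatorname{tr}$.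

One has $k^2=i(ji)j=-i^2j^2=\alpha$, $ik=-j$, $jk=-\alpha i$, so $\mathcal O$ is a ring, closed under conjugation, with $\operatorname{nrd}(\mathcal O)\subseteq\mathcal O_F$. By the example
$$B_{\mathbb R}:=B\otimes_{\mathbb Q}\mathbb R=\mathbb H^{d-1}\times M_2(\mathbb R). \tag{3}$$
Since $\mathcal O$ is a free $\mathbb Z$-module of rank $4d$ spanning $B$ over $\mathbb Q$, it is a lattice in $B_{\mathbb R}$. Write $b_\nu$ for the $\nu$-th component of $b\in B_{\mathbb R}$. Each map $B\to B\otimes_{\tau_\nu}\mathbb R$, $b\mapsto b_\nu$, is injective. As $d\ge2$, $B$ embeds in $\mathbb H$, so it has no zero divisors, and being finite-dimensional over $F$ it is a division algebra; also $\operatorname{nrd}b=b\bar b\ne0$ for $b\ne0$.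

The form $(x,y)\mapsto\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(xy)$ is nondegenerate on $B$, because for $x\ne0$ and $y=x^{-1}$ its value is $2d$. It is nondegenerate on $B^0$, because for $0\ne c\in B^0$ we have $c^2=-\operatorname{nrd}c\in F^\times$, so $c^{-1}=c/c^2\in B^0$. Its extension to $B_{\mathbb R}$ is $\sum_\nu\operatorname{trd}(x_\nu y_\nu)$.

Let
$$\mathcal O^1=\{\gamma\in\mathcal O:\operatorname{nrd}\gamma=1\},\qquad \Gamma=\{\gamma\in\mathcal O^1:\gamma\equiv1\bmod3\mathcal O\}.$$
$\Gamma$ is the kernel of $\mathcal O^1\to(\mathcal O/3\mathcal O)^\times$, so it has finite index. Let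
$$G=\{g\in B_{\mathbb R}:\operatorname{nrd}g=1\}=(\mathbb H^1)^{d-1}\times SL_2(\mathbb R),$$
a closed subset of $B_{\mathbb R}$; here $\mathbb H^1$ is the compact group of unit quaternions. $\Gamma$ acts on the upper half plane $\mathfrak H$ through $\gamma\mapsto\gamma_d\in SL_2(\mathbb R)$.

## 8. Compactness of the Shimura curve

**Lemma 4.** $\Gamma$ acts freely and properly discontinuously on $\mathfrak H$, and $S:=\Gamma\backslash\mathfrak H$ is compact.

**Step 1: the action is properly discontinuous and free.** If $\gamma_d$ lies in a compact subset of $SL_2(\mathbb R)$, then $\gamma$ lies in a compact subset of $B_{\mathbb R}$, because the other components lie in the compact group $\mathbb H^1$. As $\mathcal O$ is discrete, only finitely many $\gamma\in\Gamma$ qualify. Since $SL_2(\mathbb R)$ acts properly on $\mathfrak H$, the action of $\Gamma$ is properly discontinuous with finite stabilizers. $\Gamma$ acts faithfully by left multiplication on $\mathcal O\cong\mathbb Z^{4d}$, and trivially modulo $3$. The kernel of $GL_m(\mathbb Z)\to GL_m(\mathbb Z/3)$ is torsion-free, so $\Gamma$ is torsion-free, its finite stabilizers are trivial, and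 the action is free.

**Step 2: every $g\in G$ moves some lattice point of bounded norm into a fixed compact set.** Left multiplication by $h$ on $\mathbb H$ has determinant $|h|^4$; left multiplication by $m$ on $M_2(\mathbb R)$ acts on two columns and has determinant $(\det m)^2$. So left multiplication by $g\in G$ has determinant $1$ on $B_{\mathbb R}$, and all lattices $g\mathcal O$ have the same covolume. By Minkowski's theorem a sufficiently large closed ball $K$ about $0$ meets each of them: for each $g\in G$ there is $0\ne x\in\mathcal O$ with $gx\in K$. Then $\operatorname{nrd}x=\operatorname{nrd}(gx)$ is an element of $\mathcal O_F$ bounded in all embeddings. As $\mathcal O_F$ is discrete in $\mathbb R^d$, $\operatorname{nrd}x$ lies in a finite set independent of $g$. It is nonzero.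

**Step 3: up to $\mathcal O^1$ there are finitely many such $x$.** Fix $0\ne n\in\mathcal O_F$. Let $x,y\in\mathcal O$ have reduced norm $n$ with $y\equiv x$ mod $n\mathcal O$. Then $y\bar x=n+(y-x)\bar x\in n\mathcal O$, so $yx^{-1}=y\bar x/n\in\mathcal O$. Its reduced norm is $1$, so $y\in\mathcal O^1x$. Since $\mathcal O/n\mathcal O$ is finite, and finitely many $n$ occur, there are finitely many $x_1,\dots,x_m$ such that every $x$ from Step 2 is $\gamma x_l$ for some $l$ and some $\gamma\in\mathcal O^1$.

**Step 4: conclusion.** For such $g$, $x=\gamma x_l$, we get $g\gamma\in Kx_l^{-1}\cap G$, a compact set. So $G=P\,\mathcal O^1$ with $P=\bigcup_l(Kx_l^{-1}\cap G)$ compact. Writing $\mathcal O^1$ as a finite union of cosets $\delta\Gamma$ gives $G=\bigcup_\delta P\delta\,\Gamma$, so $G/\Gamma$ is compact, and by inversion $\Gamma\backslash G$ is compact. The map $g\mapsto g_d\cdot\sqrt{-1}$ from $G$ to $\mathfrak H$ is continuous, surjective and $\Gamma$-equivariant, so $\Gamma\backslash\mathfrak H$ is compact. $\square$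

## 9. The moving complex structure and the Kähler form

Now put a complex structure on $B_{\mathbb R}$ that is constant on $\mathbb H^{d-1}$ and moves on $M_2(\mathbb R)$. The monodromy will be left multiplication by $\Gamma$, so on $\mathbb H^{d-1}$ we use right multiplications, which commute with it.

**The constant part.** Fix unit imaginary quaternions $q_1,\dots,q_{d-1}$, with $q_1$ such that
$$c\in B^0,\ c_1\in\mathbb Rq_1\ \Longrightarrow\ c=0. \tag{4}$$
This is possible: for $0\ne c\in B^0$ we have $c_1\neq0$, so (4) only asks that $q_1$ avoid the countably many points $\pm c_1/|c_1|$ of the unit sphere of imaginary quaternions. Right multiplication $R_{q_\nu}$ has square $-1$ and makes the $\nu$-th factor $\mathbb H$ a complex vector space; left multiplications are complex linear. Fix a $\mathbb C$-isomorphism $\lambda:\mathbb H^{d-1}\to\mathbb C^{2d-2}$.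

**The moving part.** For $s\in\mathfrak H$ let $\ell_s:\mathbb R^2\to\mathbb C$, $\ell_s\binom ab=a-sb$, an $\mathbb R$-isomorphism; apply it to both columns to get $\ell_s:M_2(\mathbb R)\to\mathbb C^2$. For $\gamma=\begin{pmatrix}p&q\\r&t\end{pmatrix}\in SL_2(\mathbb R)$,
$$\ell_{\gamma s}(\gamma c)=(rs+t)^{-1}\ell_s(c), \tag{5}$$
because $(pa+qb)(rs+t)-(ps+q)(ra+tb)=(pt-qr)(a-sb)$.

Put $\pi_s=(\lambda,\ell_s):B_{\mathbb R}\to\mathbb C^{2d}$ and let $J_s$ be the induced complex structure. For $s=x+\sqrt{-1}\,y$,
$$J_s=(R_{q_1},\dots,R_{q_{d-1}},L_{j_s}),\qquad j_s=\frac1y\begin{pmatrix}-x&x^2+y^2\\-1&x\end{pmatrix}. \tag{6}$$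
Indeed $y\,\ell_s\bigl(j_s\binom ab\bigr)=-xa+|s|^2b+sa-sxb=(s-x)a+s(\bar s-x)b=\sqrt{-1}\,y(a-sb)$. In particular $J_s$ determines $s$: the lower left entry of $j_s$ gives $y$, and then the lower right entry gives $x$.

**The family.** Give $\mathfrak H\times B_{\mathbb R}$ the complex structure for which $(s,b)\mapsto(s,\pi_s(b))\in\mathfrak H\times\mathbb C^{2d}$ is biholomorphic. The group $\Gamma\ltimes\mathcal O$ acts by $(\gamma,o)(s,b)=(\gamma s,\gamma b+o)$. In the coordinates $z=\lambda(b_1,\dots,b_{d-1})$, $w=\ell_s(b_d)$ it acts by $z\mapsto U_\gamma z+\mathrm{const}$, with $U_\gamma$ complex linear, and by (5) $w\mapsto(rs+t)^{-1}w+\ell_{\gamma s}(o_d)$, where $\begin{pmatrix}p&q\\r&t\end{pmatrix}=\gamma_d$. So it acts holomorphically. Moreover: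

- the action is free: if $(\gamma,o)$ fixes $(s,b)$, then $\gamma=1$ by Lemma 4, so $o=0$;
- it is properly discontinuous: for compact $L_1\subset\mathfrak H$, $L_2\subset B_{\mathbb R}$, only finitely many $\gamma$ satisfy $\gamma L_1\cap L_1\ne\emptyset$, and for each of them $o$ lies in the compact set $L_2-\gamma L_2$, so finitely many $o$ remain;
- it is cocompact: if $L_1$ is compact with $\Gamma L_1=\mathfrak H$ and $P$ is compact with $P+\mathcal O=B_{\mathbb R}$, the translates of $L_1\times P$ cover.

Hence
$$X=(\Gamma\ltimes\mathcal O)\backslash(\mathfrak H\times B_{\mathbb R})\xrightarrow{\ f\ }S$$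
is a compact connected complex manifold with $f$ a submersion. Since $\Gamma$ acts freely on $\mathfrak H$, the fibre over the class of $s$ is the complex torus $A_s=(B_{\mathbb R},J_s)/\mathcal O$ of dimension $2d$.

**Lemma 5.** $X$ is Kähler.

Proof. We write down a Kähler form on $\mathfrak H\times B_{\mathbb R}$ invariant under the group. On the $\nu$-th factor $\mathbb H$ the metric $\operatorname{Re}(\bar xy)$ is invariant under left multiplication by $\mathbb H^1$ and under $R_{q_\nu}$. So $(x,y)\mapsto\operatorname{Re}(\overline{xq_\nu}\,y)$ is a Kähler form with constant coefficients, invariant under left multiplication by $\mathbb H^1$. Let $\omega_1$ be the sum of these over $\nu<d$. Let $\binom{a_k}{b_k}$, $k=1,2$, be the columns of $b_d$ and $w_k=a_k-sb_k$. Put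
$$\theta_k=dw_k+b_k\,ds=da_k-s\,db_k,$$
which is of type $(1,0)$ by the first expression. By the second, $\theta_k\wedge\bar\theta_k=(s-\bar s)\,da_k\wedge db_k=2\sqrt{-1}\,y\,da_k\wedge db_k$, so
$$-da_k\wedge db_k=\frac{\sqrt{-1}}{2y}\,\theta_k\wedge\bar\theta_k. \tag{7}$$
Therefore
$$\omega=\omega_1-\sum_{k=1}^2da_k\wedge db_k+\frac{\sqrt{-1}}2\,\frac{ds\wedge d\bar s}{y^2}$$
is closed, and of type $(1,1)$ by (7). It is positive definite because $dz_1,\dots,dz_{2d-2},\theta_1,\theta_2,ds$ form a $(1,0)$-coframe. It is invariant under $\Gamma\ltimes\mathcal O$: each summand is invariant under translations of $B_{\mathbb R}$, $\omega_1$ under $(\mathbb H^1)^{d-1}$, $da_k\wedge db_k$ under $SL_2(\mathbb R)$, and the last term is the hyperbolic area form. So $\omega$ descends to $X$. $\square$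

Thus $X$ and $S$ are sorts of $\mathcal C$.

## 10. Very general fibres are simple, nonalgebraic and pairwise non-isogenous

**Lemma 6.** There is a countable $\Sigma\subset\mathfrak H$ such that for $s\notin\Sigma$ the torus $A_s$ is simple and is not an abelian variety.

For a $\mathbb Q$-subspace $0\ne W\ne B$ let $Z_W=\{s\in\mathfrak H:J_sW_{\mathbb R}=W_{\mathbb R}\}$; for a nonzero rational alternating form $E$ on $B$ let $Z_E=\{s\in\mathfrak H:E\text{ is }J_s\text{-invariant}\}$. By Section 3, $A_s$ is simple and not an abelian variety if $s$ lies in no $Z_W$ and no $Z_E$. There are countably many $W$ and $E$. So it suffices that each of these sets is countable.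

**Step 1: each $Z_W$ and $Z_E$ is countable or all of $\mathfrak H$.** We show that they are analytic in $\mathfrak H$. Let $w_1,\dots,w_r$ be a basis of $W$. The $\mathbb C$-span of $\pi_s(W_{\mathbb R})$ is $\pi_s(W_{\mathbb R}+J_sW_{\mathbb R})$, of real dimension at least $r$, with equality exactly when $J_sW_{\mathbb R}=W_{\mathbb R}$. So $s\in Z_W$ if and only if $\operatorname{rank}_{\mathbb C}(\pi_s(w_1),\dots,\pi_s(w_r))\le r/2$, and $\pi_s(w)$ is holomorphic in $s$. For $E$: the space $V_s^{0,1}=\ker(\pi_s:B_{\mathbb C}\to\mathbb C^{2d})$ is the kernel of a matrix of constant rank, holomorphic in $s$, so it has local holomorphic frames. $E$ is $J_s$-invariant if and only if it vanishes on $V^{1,0}_s\times V_s^{1,0}$ and on $V_s^{0,1}\times V_s^{0,1}$; as $E$ is real the two conditions are conjugate. So $Z_E$ is also given by holomorphic conditions. A proper analytic subset of the connected Riemann surface $\mathfrak H$ is discrete, hence countable.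

**Step 2: the differences $j_s-j_{s'}$ span $\mathfrak{sl}_2(\mathbb R)$ and generate $M_2(\mathbb R)$ as an algebra.** By (6), with matrix units $e_{kl}$,
$$j_{2\sqrt{-1}}-j_{\sqrt{-1}}=e_{12}+\tfrac12e_{21},\qquad j_{\sqrt{-1}/2}-j_{\sqrt{-1}}=-\tfrac12e_{12}-e_{21},$$
$$j_{x+\sqrt{-1}}-j_{\sqrt{-1}}=x(e_{22}-e_{11})+x^2e_{12}.$$
The first two span $e_{12},e_{21}$; the third adds $e_{22}-e_{11}$. Differences have trace $0$. Finally $e_{12}e_{21}=e_{11}$ and $e_{21}e_{12}=e_{22}$.

**Step 3: $Z_W\ne\mathfrak H$.** Suppose $Z_W=\mathfrak H$. Then $J_s-J_{s'}=(0,\dots,0,L_{j_s-j_{s'}})$ preserves $W_{\mathbb R}$ for all $s,s'$, so by Step 2 left multiplication by $(0,\dots,0,m)$ does, for all $m\in M_2(\mathbb R)$. The space $N=\{\beta\in B:\beta W\subseteq W\}$ is the kernel of the $\mathbb Q$-linear map $B\to\operatorname{Hom}_{\mathbb Q}(W,B/W)$, so $N_{\mathbb R}=\{\beta\in B_{\mathbb R}:\beta W_{\mathbb R}\subseteq W_{\mathbb R}\}\supseteq0\times M_2(\mathbb R)$. If $N\ne B$, there is $0\ne c\in B$ with $\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(cN)=0$. Extending to $\mathbb R$ gives $\operatorname{tr}(c_dm)=0$ for all $m\in M_2(\mathbb R)$,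 so $c_d=0$, so $c=0$: contradiction. Hence $N=B$ and $W$ is a left ideal of the division algebra $B$, so $W\in\{0,B\}$: contradiction.

**Step 4: an $E$ with $Z_E=\mathfrak H$ has the form $\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(c\bar xy)$.** Suppose $E$ is $J_s$-invariant for all $s$. As $J_s^2=-1$, $E(J_sx,y)+E(x,J_sy)=0$. Subtracting for two values of $s$ and using Step 2, $E(\beta x,y)+E(x,\beta y)=0$ for all $\beta\in0\times\mathfrak{sl}_2(\mathbb R)$. The set $N'$ of $\beta\in B^0$ with this property is again the kernel of a $\mathbb Q$-linear map, and $N'_{\mathbb R}\supseteq0\times\mathfrak{sl}_2(\mathbb R)$. If $N'\ne B^0$, nondegeneracy on $B^0$ gives $0\ne c\in B^0$ with $\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(cN')=0$. Then $\operatorname{tr}(c_dm)=0$ on $\mathfrak{sl}_2(\mathbb R)$, so $c_d$ is scalar, and $\operatorname{tr}c_d=0$, so $c_d=0$ and $c=0$: contradiction. So $N'=B^0$, that is,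
$$E(\beta x,y)=E(x,\bar\beta y)\qquad(\beta\in B^0). \tag{8}$$
The identity passes to sums, and to products: $E(\beta_1\beta_2x,y)=E(\beta_2x,\bar\beta_1y)=E(x,\overline{\beta_1\beta_2}\,y)$. As $F=(Fi)\cdot i\subseteq B^0\cdot B^0$ and $B=F+B^0$, (8) holds for all $\beta\in B$. So $E(x,y)=E(1,\bar xy)=\varphi(\bar xy)$ with $\varphi:B\to\mathbb Q$ linear, and by nondegeneracy $\varphi(b)=\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(cb)$ for some $c\in B$. As $E$ is alternating, $\varphi(\bar xx)=0$; polarizing, $\varphi(\operatorname{trd}(\bar xy))=\varphi(\bar xy+\bar yx)=0$. Since $\operatorname{trd}$ maps onto $F$, $\varphi|_F=0$, that is, $\operatorname{Tr}_{F/\mathbb Q}(f\operatorname{trd}c)=0$ for all $f\in F$, so $\operatorname{trd}c=0$.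

**Step 5: $Z_E\ne\mathfrak H$.** On the first factor $J_s$ is $R_{q_1}$, so invariance of $E$ says, for all $x,y\in\mathbb H$,
$$\operatorname{trd}(c_1\bar xy)=\operatorname{trd}(c_1\bar q_1\bar xyq_1)=\operatorname{trd}(q_1c_1\bar q_1\,\bar xy).$$
So $c_1=q_1c_1q_1^{-1}$: $c_1$ commutes with $q_1$. As $\operatorname{trd}c=0$, $c_1$ is imaginary, and an imaginary quaternion commuting with $q_1$ is in $\mathbb Rq_1$. By (4), $c=0$ and $E=0$: contradiction. So $\Sigma=\bigcup Z_W\cup\bigcup Z_E$ is countable. $\square$

Remark (what (4) and $d\ge2$ are for). If some $0\ne c\in B^0$ satisfied $c_\nu\in\mathbb Rq_\nu$ for all $\nu<d$, then $E(x,y)=\operatorname{Tr}_{F/\mathbb Q}\operatorname{trd}(c\bar xy)$ would be $J_s$-invariant for every $s$: on the first $d-1$ factors by the computation just made, and on the last because $\operatorname{tr}(c_d\,\overline{j_sx}\,j_sy)=\operatorname{tr}(c_d\bar x\,\bar j_sj_s\,y)$ and $\bar j_sj_s=\det j_s=1$. It is alternating since $\operatorname{trd}(c\bar xx)=\operatorname{nrd}(x)\operatorname{trd}(c)=0$. With no definite factor at all there would be no condition on $c$ and every $c\in B^0$ would give an invariant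 form. The irrational choice of $q_1$ destroys these forms without disturbing the monodromy.

**Lemma 7.** The set of $(s,s')\in\mathfrak H^2$ with $A_s,A_{s'}$ isogenous is meager.

Proof. An isogeny induces one of countably many $\mathbb Q$-linear isomorphisms $\varphi:B\to B$, with $\varphi J_s=J_{s'}\varphi$. For fixed $\varphi$ the set of pairs with this property is closed. For each $s$ it contains at most one $s'$, because $J_{s'}=\varphi J_s\varphi^{-1}$ determines $s'$. So it is closed with empty interior. $\square$

Let $\mathfrak M\subset S\times S$ be the set of $(u,u')$ such that $A_u$ or $A_{u'}$ is not simple, or is an abelian variety, or $A_u$ and $A_{u'}$ are isogenous. Its preimage in $\mathfrak H^2$ is contained in the union of $\Sigma\times\mathfrak H$, $\mathfrak H\times\Sigma$ and the set of Lemma 7, so it is meager. As $\mathfrak H^2$ is a countable union of open sets mapped homeomorphically onto open subsets of $S^2$, $\mathfrak M$ is meager. Let $\Sigma_S\subset S$ be the countable image of $\Sigma$.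

**Lemma 8.** (a) If $u\notin\Sigma_S$, every proper analytic subset of $A_u$ is finite.
(b) If $(u,u')\notin\mathfrak M$, the only irreducible analytic $Y\subseteq A_u\times A_{u'}$ projecting onto both factors is $A_u\times A_{u'}$.

**Proof of (a).** Let $Y\subsetneq A_u$ be irreducible and $A_1$ the subtorus of Ueno's theorem. Since $Y+A_1=Y\ne A_u$, $A_1\ne A_u$, so $A_1=0$ by simplicity. By Lemma 2, $Y$ lies in a translate of a subtorus that is an abelian variety. That subtorus is $0$ or $A_u$, and $A_u$ is not an abelian variety. So $Y$ is a point. A general proper analytic subset has finitely many irreducible components.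

**Proof of (b).** Write $A=A_u$, $A'=A_{u'}$. First, the subtori of $A\times A'$ are $0$, $A\times0$, $0\times A'$, $A\times A'$. Let $D$ be a subtorus. By simplicity it projects to $0$ or onto each factor. If one projection is $0$, $D$ lies in a factor and is $0$ or that factor. Suppose $D$ projects onto both factors and $D\ne A\times A'$. Then $D$ does not contain $0\times A'$, since otherwise $D$, projecting onto $A$, would be everything. So the identity component of $D\cap(0\times A')$ is $0$ and this group is finite; likewise $D\cap(A\times0)$. So $D\to A$ and $D\to A'$ are isogenies, and $A,A'$ are isogenous: contradiction.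

Now let $A_1$ be the subtorus attached to $Y$. The quotient $(A\times A')/A_1$ is $A\times A'$, $A'$, $A$ or $0$. Its only subtorus that is an abelian variety is $0$, because every nonzero subtorus contains a copy of $A$ or $A'$, subtori of abelian varieties are abelian varieties, and $A,A'$ are not. By Lemma 2, $Y/A_1$ is a point, so $Y$ is a translate of $A_1$. As $Y$ projects onto both factors, so does $A_1$, and $A_1=A\times A'$ by the list. $\square$

## 11. Strong minimality and orthogonality of the generic fibres

This section proves Theorem A. Lemma 8 speaks about very general standard points; the model theory turns it into statements about generic nonstandard points, each time by a countability or Baire argument against QE.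

**Step 1: for generic $s\in S(\mathcal C')$, $X_s$ is strongly minimal.** By QE each subset of $X_s$ definable with parameters is a Boolean combination of sets $W_e\cap X_s$, with $W\subseteq X\times M$ standard analytic, $M$ a finite product of sorts, $e\in M(\mathcal C')$. Fix $W$, let $k_0$ be as in Lemma 1, and let
$$D=\{u\in S:\ \exists e\in M\ (X_u\not\subseteq W_e\ \text{and}\ |W_e\cap X_u|>k_0)\}.$$
In $\mathcal C$, if $u\notin\Sigma_S$ and $X_u\not\subseteq W_e$, then $W_e\cap X_u$ is finite by Lemma 8(a), so it has as many points as connected components, at most $k_0$. So $D(\mathcal C)\subseteq\Sigma_S$ is countable. By QE $D(\mathcal C)$ is finite or cofinite in $S$; as $S$ is uncountable, it is finite. Hence $D(\mathcal C')=D(\mathcal C)$ consists of standard points and $s\notin D(\mathcal C')$. So for every $e\in M(\mathcal C')$ the set $W_e\cap X_s$ is $X_s$ or finite. Hence every definable subset of $X_s$ is finite or cofinite. $X_s$ is infinite, since "$X_u$ has more than $n$ points" holds for all $u\in S$ in $\mathcal C$. This is part 1, and $p_s$ is stationary, nonalgebraic, of $U$-rank $1$.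

**Step 2: $stp(s)=stp(s')$.** Let $(s,s')$ be generic in $S\times S$. Then $s$ and $s'$ are generic in $S$, so $\operatorname{tp}(s)=\operatorname{tp}(s')$ by QE, and $stp(s)=stp(s')$ by (1).

**Step 3: nonorthogonality would give a definable finite-to-finite correspondence between $X_s$ and $X_{s'}$.** Suppose $p_s$ and $p_{s'}$ are nonorthogonal. By the remarks after Definition 5 there are a small set $C\ni s,s'$ of elements of sorts of $\mathcal C'$ and $a\models p_s$, $b\models p_{s'}$ satisfying (2). So there are formulas $\theta_1,\theta_2$ over $C$ and $k$ such that $\theta_1(a,b)\wedge\theta_2(a,b)$ holds, $|\theta_1(\mathcal C',b)|\le k$ and $|\theta_2(a,\mathcal C')|\le k$. Let $\theta(x,y)$ be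
$$\theta_1\wedge\theta_2\wedge f(x)=s\wedge f(y)=s'\wedge|\theta_1(\cdot,y)|\le k\wedge|\theta_2(x,\cdot)|\le k.$$
It holds of $(a,b)$, and all its fibres in both directions have at most $k$ elements. By QE, choosing the disjunct satisfied by $(a,b)$ and the parameters, there are a finite product of sorts $M$, standard analytic $Z,Z'\subseteq X\times X\times M$ and a tuple $e\in M(\mathcal C')$ from $C$ with
$$G_e:=Z_e\setminus Z'_e\subseteq\theta(\mathcal C'),\qquad(a,b)\in G_e.$$
The set $\mathrm{pr}_1(G_e)\subseteq X_s$ is $C$-definable and contains $a\notin\operatorname{acl}(C)$, so it is infinite, hence cofinite in $X_s$ by Step 1. Likewise $\mathrm{pr}_2(G_e)$ is cofinite in $X_{s'}$. Let $m$ bound the sizes of both complements.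

**Step 4: descend to standard points outside $\mathfrak M$.** By Step 3, $(s,s')$ satisfies the following parameter-free formula $\xi(u,u')$: there is $z\in M$ with $G_z\subseteq X_u\times X_{u'}$, all fibres of $G_z$ over $X_u$ and over $X_{u'}$ of size at most $k$, $|X_u\setminus\mathrm{pr}_1G_z|\le m$ and $|X_{u'}\setminus\mathrm{pr}_2G_z|\le m$. By QE $\xi$ defines a finite union of sets $T_i\setminus T_i'$ with $T_i,T_i'\subseteq S^2$ analytic. The generic point $(s,s')$ lies in some $T_i\setminus T_i'$. It lies in no proper standard analytic set, so $T_i=S^2$; and $(s,s')\notin T_i'$, so $T':=T_i'\ne S^2$. Hence in $\mathcal C$ the formula $\xi$ holds on $S^2\setminus T'$, and $T'$ is closed and nowhere dense. As $\mathfrak M$ is meager, the Baire category theorem gives a standard $(u,u')\in S^2\setminus(T'\cup\mathfrak M)$. Then $\mathcal C\models\xi(u,u')$, witnessed by a standard $z$.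

**Step 5: contradict Lemma 8(b).** Let $Y_1,\dots,Y_r$ be the irreducible components of $Z_z\cap(A_u\times A_{u'})$ not contained in $Z_z'$. As $G_z\subseteq A_u\times A_{u'}$, $G_z=\bigcup_i(Y_i\setminus Z_z')$. The set $\bigcup_i\mathrm{pr}_1(Y_i)$ is closed and analytic by Remmert's theorem and contains a cofinite subset of $A_u$, so it is $A_u$. As $A_u$ is irreducible, $\mathrm{pr}_1(Y)=A_u$ for some $Y=Y_i$. On the nonempty Zariski-open subset $Y\setminus Z_z'$ of the irreducible compact space $Y$ both projections have finite fibres, because it lies in $G_z$. Since $\dim Y-\dim\mathrm{pr}_j(Y)$ is the minimal local fibre dimension of $\mathrm{pr}_j|_Y$, it is $0$ for $j=1,2$. So $\dim Y=\dim A_u=2d$ and $\dim\mathrm{pr}_2(Y)=2d$, so $\mathrm{pr}_2(Y)=A_{u'}$. Thus $Y$ is irreducible and projects onto both factors, while $\dim Y=2d<4d$. This contradicts Lemma 8(b). So $p_s\perp p_{s'}$, and Theorem A is proved. $\square$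

So $p(x,s)=p_s$ is a stationary nonalgebraic type, $stp(s')=stp(s)$ and $p(x,s)\perp p(x,s')$. By the equivalent form in Definition 6, $\operatorname{Th}(\mathcal C)$ is not nonmultidimensional: Conjecture II is false.

## 12. The generic fibre type is orthogonal to the empty set

This proves Theorem B directly from the definition. The plan: a type $r$ over $\operatorname{acl}(\emptyset)$ that is nonorthogonal to $p_s$ is nonorthogonal to $N$ pairwise orthogonal conjugates of $p_s$, and then its rank is at least $N$.

**Step 1: many orthogonal conjugates.** Suppose $p_s$ is nonorthogonal to some $r\in S(\operatorname{acl}(\emptyset))$, a type of a finite tuple. By (1), $r$ amounts to a type over the model $\mathcal C$, so it is stationary. Given $N$, choose $(s_0,\dots,s_{N-1})$ generic in $S^N$. Each $s_i$ is generic in $S$, so it has the same type as $s$ over $\operatorname{acl}^{eq}(\emptyset)$, and an automorphism fixing $\operatorname{acl}^{eq}(\emptyset)$ takes $s$ to $s_i$, $p_s$ to $p_{s_i}$ and fixes $r$. So each $p_{s_i}$ is nonorthogonal to $r$. Each $(s_i,s_j)$ with $i\ne j$ is generic in $S^2$, since the preimage in $S^N$ of a proper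 analytic subset of $S^2$ is proper. So the $p_{s_i}$ are pairwise orthogonal by Theorem A.

**Step 2: one realization of $r$ that interacts with all of them.** For each $i$ let $D_i\supseteq\{s_i\}\cup\operatorname{acl}(\emptyset)$ be a small set over which the nonorthogonality of $p_{s_i}$ and $r$ is witnessed, say by $a_i'\models p_{s_i}|D_i$ and $c_i'\models r|D_i$ with $a_i'$ forking with $c_i'$ over $D_i$. Let $\mathbf M$ be a small model with $D_i\subseteq\mathbf M^{eq}$ for all $i$, and let $c$ realize $r|\mathbf M$. Since $c\models r|D_i$, an automorphism over $D_i$ takes $c_i'$ to $c$; let $a_i$ be the image of $a_i'$. So $a_i\models p_{s_i}|D_i$ forks with $c$ over $D_i$. As $U(a_i/D_i)=1$, $a_i\in\operatorname{acl}(D_ic)$.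

**Step 3: $a_i\notin\operatorname{acl}(\mathbf M)$.** As $a_i\in\operatorname{acl}(D_ic)$, $a_i$ is independent from $\mathbf M$ over $D_ic$. Also $c$ is independent from $\mathbf M$ over $D_i$. By transitivity $a_ic$, hence $a_i$, is independent from $\mathbf M$ over $D_i$. So $U(a_i/\mathbf M)=U(a_i/D_i)=1$.

**Step 4: $a_0,\dots,a_{N-1}$ are independent over $\mathbf M$.** We show by induction on $n$ that any $n$ of them are. The case $n=1$ is trivial. Let $n\ge2$ and suppose $n$ of them, after renumbering $a_0,\dots,a_{n-1}$, are not independent. Any $n-1$ of them are, so $a_{n-1}$ forks with $a_0\dots a_{n-2}$ over $\mathbf M$; its rank is $1$, so $a_{n-1}\in\operatorname{acl}(\mathbf Ma_0\dots a_{n-2})$. Put $C=\mathbf M\cup\{a_0,\dots,a_{n-3}\}$. By induction $a_{n-2},a_{n-1}\notin\operatorname{acl}(C)$, so they are independent from $C$ over $s_{n-2}$ and $s_{n-1}$ respectively, while $a_{n-1}\in\operatorname{acl}(Ca_{n-2})$. So $a_{n-1}$ forks with $a_{n-2}$ over $C$, and $p_{s_{n-2}}$, $p_{s_{n-1}}$ are nonorthogonal: contradiction.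

**Step 5: conclusion.** All $a_i$ lie in $\operatorname{acl}(\mathbf Mc)$, so
$$U(r)=U(c/\mathbf M)\ge U(a_0\dots a_{N-1}/\mathbf M)=N.$$
As $N$ is arbitrary and $U(r)$ is finite, this is a contradiction. So $p_s$ is orthogonal to $\emptyset$, which proves Theorem B and again refutes Conjecture II. $\square$

## 13. Rigidity in dimension three

It remains to prove Theorem C for $g=3$. We keep the notation of Section 6, with $\sigma$ and $\omega$ from Lemma 3. The goal is again that $V_s^{0,1}$ is flat.

**Step 1: split off the part on which $J_s$ is flat.** The nonzero alternating form $\sigma$ on the three-dimensional $V_s^{1,0}$ has rank $2$, so its radical in $V_{\mathbb C}$, which is flat, is $N=V_s^{0,1}\oplus K_s$ with $K_s\subset V_s^{1,0}$ a line. Since $\bar N=V_s^{1,0}\oplus\bar K_s$ and $\bar K_s\subset V_s^{0,1}$, we have $N\cap\bar N=K_s\oplus\bar K_s$. This is flat and stable under conjugation, so it is $R_{0,\mathbb C}$ for a flat $J_s$-stable real plane $R_0\subset V$. Let $U=R_0^{\perp_\omega}$. It is flat, it is $J_s$-stable because $\omega$ is $J_s$-invariant, and $V=R_0\oplus U$ because $\omega$ is positive. So $V_s^{1,0}=K_s\oplus U_s^{1,0}$,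 $V_s^{0,1}=\bar K_s\oplus U_s^{0,1}$ and $N=R_{0,\mathbb C}\oplus U_s^{0,1}$. Hence $U_s^{0,1}=U_{\mathbb C}\cap N$ is flat, and $J_s|_U$ is flat. Only the line $\bar K_s\subset R_{0,\mathbb C}$ can still move.

**Step 2: the monodromy on $U$ is finite.** Let $\Gamma\subset GL(\Lambda_{s_0})$ now denote the monodromy group. On $U$ it preserves $J|_U$, $\omega$, and $\sigma|_{U^{1,0}}$, which is nonzero because the radical of $\sigma$ on $V_s^{1,0}$ is $K_s$. As $\dim_{\mathbb C}U^{1,0}=2$, $\Gamma|_U\subset SU(2)$. On $R_0$ it preserves the area form $\omega|_{R_0}$, so determinants there are $1$. The eigenvalues on $U^{0,1}$ are conjugate to those on $U^{1,0}$. So $\gamma\in\Gamma$ has characteristic polynomial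
$$(t^2-at+1)(t^2-bt+1)^2\in\mathbb Z[t],\qquad a\in\mathbb R,\quad b=\operatorname{tr}(\gamma|_{U^{1,0}})\in[-2,2].$$
This monic integral polynomial is reciprocal of degree $6$, so it equals $t^3Q(t+t^{-1})$ with $Q(u)=(u-a)(u-b)^2\in\mathbb Z[u]$. The root $b$ is rational: if $a\ne b$, then $u-b=\gcd(Q,Q')$, computed over $\mathbb Q$; if $a=b$, then $3b\in\mathbb Z$. It is also an algebraic integer, so $b\in\{-2,-1,0,1,2\}$. The closure of $\Gamma|_U$ in $SU(2)$ is a compact Lie group on which the trace takes finitely many values. If its identity component were nontrivial, it would contain a circle, conjugate to $\{\operatorname{diag}(e^{\sqrt{-1}\vartheta},e^{-\sqrt{-1}\vartheta})\}$, with infinitely many traces $2\cos\vartheta$. So the closure is finite. Hence $\Gamma'=\ker(\Gamma\to GL(U))$ has finite index in $\Gamma$. Let $\hat S^\circ\to S^\circ$ be the corresponding finite connected étale cover.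

**Step 3: simplicity makes the monodromy on $R_0$ unipotent.** The rational subspace $W=\Lambda_{\mathbb Q}^{\Gamma'}$, formed at $s_0$, satisfies $W_{\mathbb R}=V^{\Gamma'}=U\oplus R_0^{\Gamma'}$. If $R_0^{\Gamma'}=0$, then $W_{\mathbb R}=U$ is $J_{s_0}$-stable and gives a two-dimensional subtorus of the simple torus $A_{s_0}$: contradiction. So $\Gamma'$ fixes some $0\ne e\in R_0$. Complete it to a basis $e,e'$ of $R_0$. As determinants on $R_0$ are $1$, $\gamma e'=e'+n(\gamma)e$ with $n(\gamma)\in\mathbb R$ for $\gamma\in\Gamma'$.

**Step 4: encode $\bar K_s$ in a function with positive imaginary part.** The line $\bar K_s$ is the image of $V_s^{0,1}=\bar K_s\oplus U_s^{0,1}$ under the flat projection $V_{\mathbb C}\to R_{0,\mathbb C}$ along $U_{\mathbb C}$, so it varies holomorphically. It is different from its conjugate $K_s$, so it does not contain the real vector $e$, and it is spanned by $e'+z(s)e$, with $z$ a multivalued holomorphic function on $\hat S^\circ$ without real values. Continuation along a loop replaces $e'$ by $e'+n(\gamma)e$, so branches of $z$ differ by real constants. Hence $\operatorname{Im}z$ is single-valued and nowhere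 zero on the connected $\hat S^\circ$, so it has constant sign; replacing $e$ by $-e$ if necessary, $\operatorname{Im}z>0$. Put $h=-\operatorname{Im}z<0$, a pluriharmonic function on $\hat S^\circ$.

**Step 5: the function is constant.** The function $H(s)=\max_{\hat s\mapsto s}h(\hat s)$ on $S^\circ$ is locally a maximum of finitely many pluriharmonic functions, so it is plurisubharmonic, and it is bounded above by $0$. Take a compact resolution $\tilde S\to S$ that is an isomorphism over $S^\circ$; it is connected because $S$ is irreducible. A plurisubharmonic function bounded above extends across a proper analytic subset of a manifold, so $H$ extends to a plurisubharmonic function on $\tilde S$. On a compact connected manifold such a function is constant, by the maximum principle. So $H$ is a constant $c$. Then $h\le c$ everywhere, and $h=c$ at some point above each $s$. So $h$ attains its maximum on the connected manifold $\hat S^\circ$ and is constant. A holomorphic function with constant imaginary part is locally constant, so $z$ is locally constant, $\bar K_s$ is flat, and $V_s^{0,1}=U_s^{0,1}\oplus\bar K_s$ is flat. Hence all fibres over $S^\circ$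 are isomorphic. $\square$

Remark (sharpness). For every even $g=2d\ge4$ the conclusion of Theorem C fails, even for smooth Kähler families over a compact curve with very general fibres simple and nonalgebraic: the family of Section 9 has such fibres by Lemma 6, and by Lemma 7 and the Baire category theorem there are fibres $A_s$, $A_{s'}$ that are not isogenous, so not all fibres are isomorphic.
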